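# Uniform sampling of pairs: Morley products of fim measures

## 1. Two classes, sampled by coin tosses

Let $T_2$ be the theory of an equivalence relation $E$ with exactly two classes, both infinite. It has no finite models and one countable model up to isomorphism, so it is complete. It has quantifier elimination: a finite partial isomorphism extends to one more point, because a new point either lies in the class of an old one or in the unique other class. Let $\mathfrak C$ be a monster model with classes $C_0,C_1$, and let $M\prec\mathfrak C$ be small. Fix $m_0\in M\cap C_0$.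

Sample points as follows. Toss a fair coin to choose a class, then take a point of that class different from everything already in sight, including every element of $\mathfrak C$. Formally, let $p_s$ ($s=0,1$) be the global type saying "$x\in C_s$ and $x\neq b$ for all $b\in\mathfrak C$", and let
$$\mu=\tfrac12\delta_{p_0}+\tfrac12\delta_{p_1}.$$

How well does a finite sample represent $\mu$? Let $\varphi(x;y_1,\dots,y_m)$ be a formula and think of it as a family of tests, one for each parameter $b=(b_1,\dots,b_m)$. By quantifier elimination, for $a\notin\{b_1,\dots,b_m\}$ the truth of $\varphi(a;b)$ depends only on the class of $a$. So $\varphi(\mathfrak C;b)$ is one of $\emptyset,C_0,C_1,\mathfrak C$, up to at most $m$ points. Let $a_1,\dots,a_n$ be distinct, and let $D$ be the fraction of them in $C_0$. The sample frequency of $\varphi(x;b)$ differs from $\mu(\varphi(x;b))$ by at most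
$$|D-\tfrac12|+\tfrac mn ,$$
and this bound does not depend on $b$. Let $\theta_n(x_1,\dots,x_n)$ say: the $x_i$ are distinct, and the fraction of $i$ with $E(x_i,m_0)$ is within $n^{-1/3}$ of $\frac12$. This is a first-order formula over $M$. A sample satisfying it has error less than $n^{-1/3}+m/n$ for all $b$ at once. In a random sample the points are always distinct and the classes are fair independent coins, so by Chebyshev $\theta_n$ fails with probability at most $\frac1{4n}\cdot n^{2/3}=\frac14n^{-1/3}$, which tends to $0$.

So $\mu$ satisfies a law of large numbers which is uniform over all parameters of a test, and good samples are recognized by first-order formulas. Now sample pairs: draw $x$, then $y$, then start again with a new pair. A test is now a formula $\varphi(x,y;b)$, such as $E(x,b_1)\wedge E(y,b_2)$, which has probability $\frac14$ for every choice of $b_1,b_2$. Suppose the $2n$ points of $(a_1,a_1'),\dots,(a_n,a_n')$ are distinct. Each $b_j$ occurs among them at most once, and for the remaining pairs the test depends only on the two classes. If $N_{st}$ is the fraction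 of pairs in $C_s\times C_t$, the error is at most $\sum_{s,t}|N_{st}-\frac14|+\frac mn$, again for all $b$ at once. By Chebyshev, each $|N_{st}-\frac14|$ is at least $n^{-1/3}$ with probability at most $\frac3{16}n^{-1/3}$. Pairs are sampled uniformly well, too.

This worked because, up to small errors, there are only four tests on points and sixteen on pairs. In a general theory there is no such finite list. The parameter $b$ may be chosen after looking at the whole sample, and $\varphi(x,y;b)$ may link $x$ to $y$ through $b$. Suppose only that single points are sampled uniformly well. Are pairs sampled uniformly well, too? What about $n$-tuples? We shall see that the answer is yes in every complete theory.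

## 2. Keisler measures, Morley products, and fim

Let $T$ be a complete first-order theory, $\mathfrak C$ a monster model, $M\prec\mathfrak C$ a small model. All tuples of variables are small and possibly infinite, and we omit bars on them.

**Definition (Keisler measure).** A global Keisler measure $\mu\in\mathfrak M_x(\mathfrak C)$ is a finitely additive probability measure on the $\mathcal L_x(\mathfrak C)$-definable sets; equivalently, a regular Borel probability measure on $S_x(\mathfrak C)$. It is *$M$-invariant* if $\mu(\varphi(x;b))=\mu(\varphi(x;b'))$ whenever $b\equiv_Mb'$. It is *Borel-definable over $M$* if in addition, for every formula $\varphi(x;y)$, the map $S_y(M)\to[0,1]$, $\operatorname{tp}(b/M)\mapsto\mu(\varphi(x;b))$, is Borel.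

In $T_2$ the measure of Section 1 is $M$-invariant, because $M$ meets both classes and so every automorphism over $M$ fixes $p_0$ and $p_1$.

**Definition (Morley product).** For $\mu_x$ $M$-invariant and Borel-definable over $M$, and any $\nu\in\mathfrak M_y(\mathfrak C)$, put
$$(\mu_x\otimes\nu_y)(\varphi(x,y;c))=\int_{S_y(N)}F^\varphi_\mu\,d\nu|_N ,$$
where $N\supseteq Mc$ is a small model and $F_\mu^\varphi(q)=\mu(\varphi(x,b;c))$ for any $b\models q$. Let $\mu^{(1)}=\mu_{x_1}$ and $\mu^{(n+1)}=\mu_{x_{n+1}}\otimes\mu^{(n)}$. For an $M$-invariant global type $p$, let $p^{(n)}=\operatorname{tp}(a_n,\dots,a_1/\mathfrak C)$, where $a_i\models p|_{\mathfrak Ca_1\dots a_{i-1}}$ in a bigger monster model.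

Read $\mu_x\otimes\nu_y$ as "first draw $y$ from $\nu$, then draw $x$ from $\mu$, generic over $y$". To compute, one integrates the last drawn variable first. In $T_2$, $\mu_{x_2}\otimes\mu_{x_1}$ gives $E(x_1,x_2)$ the value $\int\mu(E(b,x_2))\,d\mu=\frac12$ and $x_1=x_2$ the value $0$. In general $\mu^{(n)}$ makes the points distinct and their classes fair independent coins.

For $a=(a_1,\dots,a_n)$ write $\mathrm{Av}(a)=\frac1n\sum_i\delta_{\operatorname{tp}(a_i/\mathfrak C)}$.

**Definition (fim).** Let $\mu\in\mathfrak M_x(\mathfrak C)$ be $M$-invariant and Borel-definable over $M$. Then $\mu$ is *fim over $M$* if for every finite $x'\subseteq x$ and every $\mathcal L$-formula $\varphi(x';y)$ there are $\mathcal L(M)$-formulas $\theta_n(x_1,\dots,x_n)$, $1\le n<\omega$, with $|x_i|=|x'|$, such that: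

1. for every $\epsilon>0$ there is $n_\epsilon$ such that for all $n\ge n_\epsilon$ and all $a=(a_1,\dots,a_n)$ with $\models\theta_n(a)$ we have $\sup_{b\in\mathfrak C^y}|\mathrm{Av}(a)(\varphi(x';b))-\mu(\varphi(x';b))|<\epsilon$;
2. $\lim_n\mu^{(n)}(\theta_n)=1$.

Section 1 verified by hand that $\mu$ and the measure of pairs are fim over $M$ in $T_2$. For a measure that is not fim, take a dense linear order without endpoints and let $p$ be the type at $+\infty$, containing $x>b$ for all $b\in\mathfrak C$. For $\varphi(x;y)=(x>y)$, $\delta_p$ gives value $1$ to every test. But for any sample $a_1,\dots,a_n$ there is $b$ above all $a_i$, and the sample frequency of $x>b$ is $0$. The supremum in (1) is always $1$, so with $\epsilon=1$ condition (1) makes $\theta_n$ inconsistent for large $n$, against (2).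

**Definition (generic stability).** A global $M$-invariant type $p\in S_x(\mathfrak C)$ is *generically stable over $M$* if $\lim_i\operatorname{tp}(a_i/\mathfrak C)=p$ for every Morley sequence $(a_i)_{i<\omega}$ in $p$ over $M$. Equivalently, $\delta_p$ is fim over $M$.

We take this equivalence as given. In $T_2$, a Morley sequence in $p_0$ is a sequence of distinct points of $C_0\setminus M$. A parameter $b$ equals at most one of them, so the sequence converges to $p_0$.

The problem comes from Kyle Gannon, Daniel Max Hoffmann, Krzysztof Krupiński, "Convolution semigroups for automorphism dynamics", arXiv:2507.23503 (2025). It asks, for arbitrary $T$: (a) if $\mu$ is fim over $M$, is every $\mu^{(n)}$ fim over $M$? (b) if $p$ is generically stable over $M$, is every $p^{(n)}$ generically stable over $M$? Two results are quoted with it: (a) holds if $T$ is NIP (Hrushovski–Pillay–Simon), and (b) holds if $T$ is NTP2 (Conant–Gannon–Hanson).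

**Theorem 1.** Let $T$ be any complete theory, and let $\mu\in\mathfrak M_y(\mathfrak C)$ and $\nu\in\mathfrak M_x(\mathfrak C)$ be fim over $M$, where $x,y$ are possibly different, possibly infinite small tuples. Then $\mu_y\otimes\nu_x$ is fim over $M$.

**Corollary 2.** In every complete theory: (a) if $\mu$ is fim over $M$, then $\mu^{(n)}$ is fim over $M$ for every $n\ge1$; (b) if $p$ is generically stable over $M$, then $p^{(n)}$ is generically stable over $M$ for every $n\ge1$.

Section 8 derives Corollary 2 and adds a converse, infinite products, and a characterization of fim.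

## 3. Definability and integrating out one variable

We turn formulas into continuous functions. Let $C(S_z(M))$ be the space of continuous real functions on $S_z(M)$, and $P(S_z(M))$ the space of regular Borel probability measures, compact in the weak-$*$ topology. By the Riesz representation theorem, elements of $P(S_z(M))$ are the positive linear functionals on $C(S_z(M))$ with value $1$ at the constant $1$; we write $\lambda(f)=\int f\,d\lambda$. A function on $S_z(M)$ is also viewed as a function on $S_{zw}(M)$ through restriction of types, and we write $f(x,z)$ to show variables. If $v$ is a subtuple of the variables of $\lambda$, *the law of $v$ under $\lambda$* is the image of $\lambda$ under restriction to $v$. We say that a measure *extends* its laws.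

We use four facts.

(A) Linear combinations of indicators $1_\varphi$, $\varphi\in\mathcal L(M)$, are dense in $C(S_z(M))$ by Stone–Weierstrass. So functions of finitely many variables are dense.

(B) The restriction $r:S_{zw}(M)\to S_z(M)$ is continuous, surjective, closed (by compactness) and open, because $r([\varphi(z,w)])=[\exists w\,\varphi]$: if $b$ realizes a type containing $\exists w\,\varphi(z,w)$, choose $c$ with $\models\varphi(b,c)$. Hence if $f\in C(S_{zw}(M))$, then $(\max_wf)(s)=\max\{f(t):t|_z=s\}$ is continuous in $s$: the set $\{\max_wf\ge c\}=r(\{f\ge c\})$ is closed, and $\{\max_wf>c\}=r(\{f>c\})$ is open. The same holds for $\min_wf$.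

(C) If $t_1(u,v)$ and $t_2(u,w)$ are types over $M$ with the same restriction to $u$, some type in $S_{uvw}(M)$ extends both. Take realizations $(a,b)$ and $(a',c')$, and $\sigma\in\operatorname{Aut}(\mathfrak C/M)$ with $\sigma(a')=a$; then use $\operatorname{tp}(a,b,\sigma(c')/M)$.

(D) A sequence $(\tau_i)$ in $P(S_z(M))$ has a cluster point $\tau$, and $\tau(f)$ is then a cluster point of $(\tau_i(f))$ for each $f$. So $\tau(f)=c$ if $\tau_i(f)\to c$, and $\tau(f)\ge c$ if $\tau_i(f)\ge c$ for all large $i$.

**Definition (definable).** An $M$-invariant $\mu\in\mathfrak M_x(\mathfrak C)$ is *definable over $M$* if $\operatorname{tp}(b/M)\mapsto\mu(\varphi(x;b))$ is continuous for every formula $\varphi(x;y)$.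

**Lemma 3.** If $\mu$ is fim over $M$, it is definable over $M$.

*Proof.* Let $\varphi(x';y)$ be a formula and $\epsilon>0$. For some $n\ge n_\epsilon$ we have $\mu^{(n)}(\theta_n)>0$, so $\theta_n$ is consistent, and being over $M$ it is realized by some $a$ in $M$. Then $|\mathrm{Av}(a)(\varphi(x';b))-\mu(\varphi(x';b))|<\epsilon$ for all $b$. As $a$ is in $M$, the function $\operatorname{tp}(b/M)\mapsto\mathrm{Av}(a)(\varphi(x';b))$ is continuous. So $\operatorname{tp}(b/M)\mapsto\mu(\varphi(x';b))$ is a uniform limit of continuous functions. $\square$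

The property extends to formulas $\varphi(x;y,m)$ with $m$ in $M$, since $\operatorname{tp}(b/M)\mapsto\operatorname{tp}(b,m/M)$ is continuous.

**Definition (the operation $f\mapsto f^\mu$).** Let $\mu\in\mathfrak M_x(\mathfrak C)$ be definable over $M$ and $f\in C(S_{xz}(M))$. Put
$$f^\mu(\operatorname{tp}(b/M))=\int f(\operatorname{tp}(e,b/M))\,d\mu(\operatorname{tp}(e/\mathfrak C)).$$

For $f=1_\varphi$ this is $\mu(\varphi(x;b))$, which depends only on $\operatorname{tp}(b/M)$, and continuously. The integral is linear in $f$, positive, and bounded by $\|f\|$. So by (A), $f^\mu$ is well defined and lies in $C(S_z(M))$ for every $f$. If $g\in C(S_z(M))$ does not involve $x$, then $g^\mu=g$ and $(gh)^\mu=g\,h^\mu$. If $f$ involves only a subtuple $x'$ of $x$ besides $z$, then $f^\mu=f^{\mu|_{x'}}$. In $T_2$: $(1_{E(x,z)})^\mu$ is the constant $\frac12$ and $(1_{x=z})^\mu=0$.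

For $\mu_y,\nu_x$ definable over $M$, the Morley product is repeated integration:
$$f^{\mu_y\otimes\nu_x}=(f^\mu)^\nu\qquad(f\in C(S_{xyz}(M))).\tag{1}$$
Let $f=1_\varphi$ and let $c$ realize $z$. With $N\supseteq Mc$, the integrand in the definition of the product is $\operatorname{tp}(b/N)\mapsto\mu(\varphi(b,y;c))=(1_\varphi)^\mu(\operatorname{tp}(b,c/M))$, and its $\nu$-integral is $((1_\varphi)^\mu)^\nu(\operatorname{tp}(c/M))$. This shows that $\mu\otimes\nu$ is $M$-invariant and definable over $M$, and linearity and density give (1) for all $f$. For $\lambda\in P(S_z(M))$ we write $\mu\otimes\lambda$ for the element of $P(S_{xz}(M))$ given by $(\mu\otimes\lambda)(f)=\lambda(f^\mu)$.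

**Definition (product law).** Let $(v_i)_{i\in I}$ be disjoint blocks of variables indexed by a small linear order, with measures $\rho_i$ in $v_i$ definable over $M$. The *product law* of $(\rho_i)_{i\in I}$ is the element of $P(S_{(v_i)_{i\in I}}(M))$ whose law on $(v_{i_1},\dots,v_{i_r})$, $i_1<\dots<i_r$, is
$$f\mapsto(\cdots(f^{\rho_{i_r}})\cdots)^{\rho_{i_1}} .$$

The finite laws are compatible, because integrating out a block that does not occur changes nothing. They define a normalized contractive functional on a dense subspace, hence a unique measure. Subfamilies of a product law have the product law of the induced order. We write $\mu^{(\omega)}$ for the product law with $I=\omega$ and all $\rho_i=\mu$. By (1), its first $n$ coordinates have law $\mu^{(n)}|_M$, and so do any $n$ coordinates in increasing order. Any infinite subsequence again has law $\mu^{(\omega)}$. Also by (1), the product law of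
$$\nu_{x_0},\ \mu_{y_0},\ \nu_{x_1},\ \mu_{y_1},\ \dots$$
in this order is $(\mu_y\otimes\nu_x)^{(\omega)}$, in the blocks $(x_i,y_i)$. In $T_2$, $\mu^{(\omega)}$ is a sequence of distinct points outside $M$ whose classes are fair independent coins.

## 4. Lifting and amalgamating measures on type spaces

The M. Riesz extension theorem says: if $V\subseteq C(Y)$ is a linear subspace containing the constants, $Y$ compact Hausdorff, and $\Phi:V\to\mathbb R$ is linear with $\Phi(v)\ge0$ for all $v\ge0$ in $V$, then $\Phi$ extends to a positive linear functional on $C(Y)$.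

**Lemma 4 (lifting).** If $r:Y\to X$ is a continuous surjection of compact Hausdorff spaces, every regular Borel probability measure on $X$ is the image of one on $Y$.

*Proof.* Let $\lambda$ be the measure on $X$ and $V=\{g\circ r:g\in C(X)\}$. As $r$ is onto, $g\circ r\mapsto\lambda(g)$ is well defined, and it is positive. Extend it to $C(Y)$ and apply the Riesz representation theorem. $\square$

**Lemma 5 (amalgamation).** Let $\kappa_1\in P(S_{uv}(M))$ and $\kappa_2\in P(S_{uw}(M))$ have the same law $\kappa_0$ on $u$. Then some $\kappa\in P(S_{uvw}(M))$ extends both.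

*Proof.* Let $V$ be the space of functions $g+h$ in $C(S_{uvw}(M))$ with $g\in C(S_{uv}(M))$ and $h\in C(S_{uw}(M))$, and put $\Phi(g+h)=\kappa_1(g)+\kappa_2(h)$. We show that $g+h\ge0$ implies $\kappa_1(g)+\kappa_2(h)\ge0$. Let $G=\min_vg$ and $H=\min_wh$, continuous functions on $S_u(M)$ by (B). Given $s\in S_u(M)$, choose $t_1\supseteq s$ with $g(t_1)=G(s)$ and $t_2\supseteq s$ with $h(t_2)=H(s)$. By (C) they have a common extension in $S_{uvw}(M)$, so $G(s)+H(s)\ge0$. Therefore
$$\kappa_1(g)+\kappa_2(h)\ge\kappa_1(G)+\kappa_2(H)=\kappa_0(G+H)\ge0 .$$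
If $g+h=g'+h'$, apply this to the difference and to its negative: $\Phi$ is well defined. It is positive, and $\Phi(1)=1$. The M. Riesz extension theorem and the Riesz representation theorem give $\kappa$. $\square$

The lemma controls nothing between $v$ and $w$. In $T_2$, let $u$ be empty and let $\kappa_1,\kappa_2$ both be $\mu|_M$. One amalgam is $\mu^{(2)}|_M$, and another is the law of $(v,w)$ with $v=w$. This will matter in Section 6.

## 5. Fim as a statement about limits

The definition of fim involves a supremum over $b$ for each sample. The purpose of this section is to replace it by a statement about joint laws of an infinite sample and one parameter tuple $z$.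

Let $\mu\in\mathfrak M_x(\mathfrak C)$ be definable over $M$. For $g\in C(S_{xz}(M))$ put
$$F^g_n(x_1,\dots,x_n)=\max_z\Big|\frac1n\sum_{i=1}^ng(x_i,z)-g^\mu(z)\Big| ,$$
that is, at $s\in S_{x_1\dots x_n}(M)$ take the maximum over all $t\in S_{x_1\dots x_nz}(M)$ extending $s$. By (B) this is continuous. If $g$ involves only a subtuple $x'$ of $x$, then by (C) $F^g_n$ depends only on $x_1',\dots,x_n'$. For $g=1_\varphi$ with finitely many variables, saturation shows that the value of $F_n^g$ at $\operatorname{tp}(a/M)$ is $\sup_{b\in\mathfrak C}|\mathrm{Av}(a)(\varphi(x;b))-\mu(\varphi(x;b))|$, the largest error of the sample. In $T_2$: for $g=1_{E(x,z)}$ it is $|D-\frac12|$, where $D$ is the fraction of the sample in $C_0$; for $g=1_{x=z}$ it is $\frac1n$ times the largest multiplicity of a point in the sample.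

**Proposition 6.** For $\mu\in\mathfrak M_x(\mathfrak C)$ definable over $M$, the following are equivalent.

1. $\mu$ is fim over $M$.
2. For every $z$ and every $g\in C(S_{xz}(M))$: $\lim_n\mu^{(n)}(F^g_n)=0$.
3. (Property $G$.) For every $z$, every $\lambda\in P(S_{(x_i)_{i<\omega}z}(M))$ under which $(x_i)_{i<\omega}$ has law $\mu^{(\omega)}$, and every $g\in C(S_{xz}(M))$: $\lim_i\lambda(g(x_i,z))=\lambda(g^\mu(z))$.

Property $G$ says that whatever $z$ is, and however it is correlated with the whole sample, late sample points look generic over $z$ on average. In $T_2$ with $g=1_{E(x,z)}$ this is Bessel's inequality. Let $\xi_i=2\cdot1_{E(x_i,m_0)}-1$ and $\sigma=2\cdot1_{E(z,m_0)}-1$. Then $1_{E(x_i,z)}=\frac12(1+\xi_i\sigma)$, and the $\xi_i$ are orthonormal in $L^2(\lambda)$. Hence $\sum_i\lambda(\xi_i\sigma)^2\le\lambda(\sigma^2)=1$, so $\lambda(\xi_i\sigma)\to0$ and $\lambda(E(x_i,z))\to\frac12$. The type at $+\infty$ in a dense linear order violates property $G$: let $z$ lie above all $x_i$ and $g=1_{x>z}$; then $\lambda(g(x_i,z))=0$ while $g^\mu=1$.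

*Proof of Proposition 6.*

**(1) implies (2): from formulas to all continuous functions.** First let $g=1_\varphi$ with $\varphi(x';z')\in\mathcal L$, where $x',z'$ are finite. Let $\epsilon>0$. Since $F^g_n\le1$, condition (1) of fim gives $F^g_n\le\epsilon+1_{\neg\theta_n}$ for $n\ge n_\epsilon$, so $\limsup_n\mu^{(n)}(F_n^g)\le\epsilon$ by condition (2) of fim. As $\epsilon$ is arbitrary, the limit is $0$. Next, for a formula $\varphi(x';z',m)$ with $m$ in $M$ we have $F_n^{\varphi(x';z',m)}\le F_n^{\varphi(x';z',w)}$ pointwise, because $m$ is one of the values that $w$ can take. Finally,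
$$F_n^{g+h}\le F_n^g+F_n^h,\qquad F_n^{cg}=|c|F_n^g,\qquad F_n^g\le2\|g\| ,$$
so the set of $g$ with $\mu^{(n)}(F_n^g)\to0$ is closed under linear combinations and uniform limits. By (A) it contains all $g$.

**(2) implies (1): producing the formulas $\theta_n$.** Let $\varphi(x';y)\in\mathcal L$ with $x'$ finite, let $F_n$ be $F_n^{1_\varphi}$ as a function on $S_{x_1'\dots x_n'}(M)$, and put $\alpha_n=\mu^{(n)}(F_n)\to0$ and $\delta_n=\sqrt{\alpha_n}+\frac1n$. The closed set $\{F_n\le\delta_n\}$ lies in the open set $\{F_n<2\delta_n\}$. As clopen sets form a basis of a compact space, there is a clopen set $[\theta_n]$ between the two, with $\theta_n\in\mathcal L(M)$. If $\models\theta_n(a)$, the largest error of $a$ is less than $2\delta_n\to0$, which is condition (1) of fim. By Markov's inequality, $\mu^{(n)}(\neg\theta_n)\le\mu^{(n)}(F_n>\delta_n)\le\alpha_n/\delta_n\le\sqrt{\alpha_n}\to0$, which is condition (2). Since $\mu$ is definable over $M$, it is $M$-invariant and Borel-definable.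

**(2) implies (3): averaging the bad indices.** If (3) fails for $\lambda$ and $g$, then after possibly replacing $g$ by $-g$ there are $\epsilon>0$ and an infinite $I\subseteq\omega$ with $\lambda(g(x_i,z)-g^\mu(z))\ge\epsilon$ for all $i\in I$. Take $i_1<\dots<i_n$ in $I$. Then
$$\epsilon\le\lambda\Big(\frac1n\sum_{s=1}^ng(x_{i_s},z)-g^\mu(z)\Big)\le\lambda\big(F^g_n(x_{i_1},\dots,x_{i_n})\big)=\mu^{(n)}(F_n^g),$$
and the right side tends to $0$ as $n\to\infty$, a contradiction.

**(3) implies (2): a second moment argument.** By the closure properties above, it suffices to treat $g=1_\varphi$ with $\varphi(x;z)\in\mathcal L(M)$. Put $h=g-g^\mu$. Then $|h|\le1$, $h^\mu=0$, and $\frac1n\sum_ih(x_i,z)=\frac1n\sum_ig(x_i,z)-g^\mu(z)$. Suppose that $\mu^{(n)}(F_n^g)\ge\epsilon>0$ for infinitely many $n$, and consider such an $n$.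

We first choose a worst $z$ for each sample. The set of types in $S_{x_1\dots x_nz}(M)$ at which $|\frac1n\sum_ih(x_i,z)|=F^g_n(x_1,\dots,x_n)$ is closed and maps onto $S_{x_1\dots x_n}(M)$, because the maximum is attained. By Lemma 4 there is a measure $\lambda_n\in P(S_{x_1\dots x_nz}(M))$, concentrated on this set, extending $\mu^{(n)}|_M$. Then $\lambda_n(|\frac1n\sum_ih(x_i,z)|)=\mu^{(n)}(F_n^g)\ge\epsilon$, and by Cauchy–Schwarz
$$\epsilon^2\le\frac1{n^2}\sum_{i,j}\lambda_n\big(h(x_i,z)h(x_j,z)\big).$$
Hence there is $i$ with $\frac1n\sum_j\lambda_n(h(x_i,z)h(x_j,z))\ge\epsilon^2$. Let $J$ be the set of $j\ne i$ with $\lambda_n(h(x_i,z)h(x_j,z))\ge\epsilon^2/2$. The terms with $j\in J\cup\{i\}$ are at most $1$ and the others are at most $\epsilon^2/2$, so $\epsilon^2\le\frac{|J|+1}n+\frac{\epsilon^2}2$, that is, $|J|\ge\frac{n\epsilon^2}2-1$.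

Now we treat $x_i$ as part of the parameter. Given $r$, choose $n$ so large that $|J|\ge r$, take $j_0<\dots<j_{r-1}$ in $J$, rename $x_{j_s}$ as $x_s$ and $x_i$ as $w$. This gives a law of $(x_0,\dots,x_{r-1},w,z)$ under which $(x_0,\dots,x_{r-1})$ has the law of $r$ increasing coordinates, $\mu^{(r)}|_M$, and $h(w,z)h(x_s,z)$ has integral at least $\epsilon^2/2$ for all $s<r$. By Lemma 4 extend it to a law $\kappa_r$ of $((x_s)_{s<\omega},w,z)$, and let $\kappa$ be a cluster point of $(\kappa_r)$. By (D), $(x_s)_{s<\omega}$ has law $\mu^{(\omega)}$ under $\kappa$, as this can be tested on finitely many coordinates, and $\kappa(h(w,z)h(x_s,z))\ge\epsilon^2/2$ for all $s$. But $g'(x;w,z)=h(w,z)h(x,z)$ satisfies $g'^\mu=h(w,z)\,h^\mu(z)=0$, so (3), with parameter tuple $(w,z)$, gives $\kappa(g'(x_s;w,z))\to0$. This is a contradiction. $\square$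

## 6. Grids converge, the diagonal does not follow

Let $\mu_y$ and $\nu_x$ be fim over $M$, and $\pi=\mu_y\otimes\nu_x$, so $f^\pi=(f^\mu)^\nu$. The sensible first attempt is to use a good sample for each factor. Let $f\in C(S_{xyz}(M))$. Sample $x_1,\dots,x_m$ for $\nu$ and $y_1,\dots,y_k$ for $\mu$, and use all pairs $(x_i,y_j)$. Write $F_k^f(y_1,\dots,y_k)$ for the error function of $\mu$ with parameter variables $(x,z)$, and $F_m^{f^\mu}(x_1,\dots,x_m)$ for that of $\nu$ applied to $f^\mu(x,z)$. Averaging first over $j$ at each fixed $x_i$, then over $i$, we get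
$$\Big|\frac1{mk}\sum_{i,j}f(x_i,y_j,z)-f^\pi(z)\Big|\le F_k^f(y_1,\dots,y_k)+F_m^{f^\mu}(x_1,\dots,x_m)$$
for every $z$. By Proposition 6 both terms on the right have small mean. So grids represent $\pi$ uniformly well.

But fim for $\pi$ is about $n$ pairs $(x_i,y_i)$ drawn one after another, so about the diagonal of the grid: each $x_i$ comes with a single $y_i$, and there is nothing to average at $x_i$. In the language of property $G$, let $\lambda$ be a law of $((x_i,y_i)_{i<\omega},z)$ in which the pairs have law $\pi^{(\omega)}$. Property $G$ for $\mu$ with parameter $(x_i,z)$, and then for $\nu$ with parameter $z$, gives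
$$\lim_i\lim_j\lambda(f(x_i,y_j,z))=\lim_i\lambda(f^\mu(x_i,z))=\lambda(f^\pi(z)),$$
while we need $\lim_i\lambda(f(x_i,y_i,z))$. The numerical array $c_{ij}$ with $c_{ii}=1$ and $c_{ij}=0$ for $i\ne j$ has iterated limits $0$ and diagonal $1$, so no formal interchange of limits helps.

A second attempt creates several $y$'s at one $x$. Suppose $f^\pi=0$ and $\lambda(f(x_i,y_i,z))\ge\epsilon$ for all $i$. Split $\omega$ into infinite sets $I_1,\dots,I_k$, and let $\tau^l$ be a cluster point of the laws of $(x_i,y_i,z)$ as $i\to\infty$ in $I_l$. By property $G$ for $\nu$, the law of $(x,z)$ under $\tau^l$ is $\nu\otimes(\lambda|_z)$, which does not depend on $l$. By Lemma 5, $\tau^1,\dots,\tau^k$ amalgamate over $(x,z)$ to a law $\tau$ of $(x,z,y^1,\dots,y^k)$ with $\tau(f(x,y^l,z))\ge\epsilon$ for each $l$. Now there are $k$ points at the same $(x,z)$, and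
$$\epsilon\le\tau\Big(\frac1k\sum_lf(x,y^l,z)\Big)\le\tau(f^\mu(x,z))+\tau\big(F^f_k(y^1,\dots,y^k)\big)=\tau\big(F^f_k(y^1,\dots,y^k)\big),$$
since $\tau(f^\mu(x,z))=\lambda((f^\mu)^\nu(z))=0$. If $(y^1,\dots,y^k)$ had law $\mu^{(k)}|_M$ under $\tau$, large $k$ would give a contradiction. The attempt stops exactly here: Lemma 5 tells nothing about the joint law of the $y^l$. If $\tau^1=\dots=\tau^k$, then $y^1=\dots=y^k$ is a legitimate amalgam, and in $T_2$ with $f=1_{y=z}$ we have $F_k^f(y,\dots,y)=1$.

What is missing is freedom to choose $y^l$ generic over $y^1,\dots,y^{l-1}$ after the amalgamation. Property $G$ for $\mu$ gives that freedom if, instead of one point $y^l$, there is a whole sequence of candidates $(y^l_j)_{j<\omega}$ of law $\mu^{(\omega)}$: then a late candidate looks generic, on average, over anything chosen before. The parameter $z$, however, was bad for a single sequence of pairs, and there is no reason for it to be bad for all candidates. So we give every sequence of choices $\eta=(j_1,\dots,j_k)$ its own parameter $z_\eta$, bad for exactly the sample that uses candidate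 $j_l$ at the indices in $I_l$. All these parameters can be attached beforehand by Lemma 5, and property $G$ for $\nu$ applies to all of them at once, because it allows an arbitrary parameter tuple.

## 7. Products of fim measures are fim

*Proof of Theorem 1.* Let $\mu_y$ and $\nu_x$ be fim over $M$. By Lemma 3 they are definable over $M$, hence so is $\pi=\mu_y\otimes\nu_x$, and $f^\pi=(f^\mu)^\nu$ by (1). By Proposition 6, $\mu$ and $\nu$ have property $G$, and it suffices to prove property $G$ for $\pi$.

**Step 1: normalize a failure.** Suppose property $G$ fails for $\pi$. Then there are $z$, a law $\lambda$ of $((x_i,y_i)_{i<\omega},z)$ in which $(x_i,y_i)_{i<\omega}$ has law $\pi^{(\omega)}$, and $g\in C(S_{xyz}(M))$ with $\lambda(g(x_i,y_i,z))\not\to\lambda(g^\pi(z))$. So for some $\epsilon>0$ and some sign, $f=\pm(g-g^\pi)$ satisfies $\lambda(f(x_i,y_i,z))\ge\epsilon$ for infinitely many $i$. Restrict to these $i$ and renumber; a subsequence again has law $\pi^{(\omega)}$. As $(g-g^\pi)^\pi=g^\pi-g^\pi=0$, we have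
$$f^\pi=0,\qquad\lambda(f(x_i,y_i,z))\ge\epsilon\quad\text{for all }i<\omega.\tag{2}$$

**Step 2: fix the number $k$ of points wanted at one $x$.** By Proposition 6(2) for $\mu$, applied to $f$ with sampled variable $y$ and parameter variables $(x,z)$, there is $k\ge1$ with
$$\mu^{(k)}(F)<\frac\epsilon4,\qquad\text{where}\quad F(y_1,\dots,y_k)=\max_{x,z}\Big|\frac1k\sum_{l=1}^kf(x,y_l,z)-f^\mu(x,z)\Big| .\tag{3}$$
For $i<\omega$ let $l(i)=1+(i\bmod k)$, and let $I_l=\{i:l(i)=l\}$ for $1\le l\le k$. These are infinite sets partitioning $\omega$.

**Step 3: sample an array with infinitely many candidates at each index.** Take variables $x_i$ and $y_{j,i}$ for $i,j<\omega$, ordered as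
$$x_0,\ y_{0,0},\,y_{1,0},\,y_{2,0},\dots,\ x_1,\ y_{0,1},\,y_{1,1},\,y_{2,1},\dots,\ x_2,\ \dots$$
and let $\Lambda_0$ be the product law with $\nu$ at each $x_i$ and $\mu$ at each $y_{j,i}$. We read off three subfamilies of this order. For every infinite $I\subseteq\omega$, $(x_i)_{i\in I}$ has law $\nu^{(\omega)}$. For each $i$, $(y_{j,i})_{j<\omega}$ has law $\mu^{(\omega)}$. For each $\eta=(\eta(1),\dots,\eta(k))\in\omega^k$, let the branch $B_\eta$ be
$$B_\eta=\big(x_i,\,y_{\eta(l(i)),i}\big)_{i<\omega},$$
which uses candidate $\eta(l)$ at all indices $i\in I_l$. Its variables occur in the order $x_0$, one $y$, $x_1$, one $y$, and so on, so by Section 3 $B_\eta$ has law $\pi^{(\omega)}$ under $\Lambda_0$.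

**Step 4: attach a bad parameter to every branch.** For each $\eta\in\omega^k$ take a new tuple $z_\eta$ of the same length as $z$. Relabeling $(x_i,y_i)$ as $(x_i,y_{\eta(l(i)),i})$ and $z$ as $z_\eta$ turns $\lambda$ into a law $\lambda_\eta$ of $(B_\eta,z_\eta)$, whose law on $B_\eta$ is $\pi^{(\omega)}$, as for $\Lambda_0$. Enumerate the countable set $\omega^k$ as $\eta_0,\eta_1,\dots$. Given a law $\Lambda_m$ of the array together with $z_{\eta_0},\dots,z_{\eta_{m-1}}$ that extends $\Lambda_0$, apply Lemma 5 with $u=B_{\eta_m}$, $v$ the remaining variables of $\Lambda_m$, and $w=z_{\eta_m}$: there is a law $\Lambda_{m+1}$ extending $\Lambda_m$ and $\lambda_{\eta_m}$. The chain has a union, since functions of finitely many variables are dense. We get a law $\Lambda$ of the array and of $\bar z=(z_\eta)_{\eta\in\omega^k}$, extending $\Lambda_0$ and all $\lambda_\eta$. By (2),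
$$\Lambda\big(f(x_i,\,y_{\eta(l(i)),i},\,z_\eta)\big)\ge\epsilon\qquad(i<\omega,\ \eta\in\omega^k).\tag{4}$$

**Step 5: pass to $k$ limits that agree on $(x,\bar z)$.** Fix $l\in\{1,\dots,k\}$. For $i\in I_l$ regard the law under $\Lambda$ of $(x_i,(y_{j,i})_{j<\omega},\bar z)$ as a law of $(x,(y^l_j)_{j<\omega},\bar z)$, and let $\tau^l$ be a cluster point of these laws as $i\to\infty$ in $I_l$. Then:

* (i) The law of $(x,\bar z)$ under $\tau^l$ is $\nu\otimes(\Lambda|_{\bar z})$. Indeed, $(x_i)_{i\in I_l}$ has law $\nu^{(\omega)}$ under $\Lambda$, so property $G$ for $\nu$ with the parameter tuple $\bar z$ gives $\Lambda(g(x_i,\bar z))\to\Lambda(g^\nu(\bar z))$, $i\in I_l$, for every $g\in C(S_{x\bar z}(M))$. By (D), $\tau^l(g(x,\bar z))=\Lambda(g^\nu(\bar z))$.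
* (ii) $(y^l_j)_{j<\omega}$ has law $\mu^{(\omega)}$ under $\tau^l$, because $(y_{j,i})_{j<\omega}$ has this law for each $i\in I_l$.
* (iii) $\tau^l(f(x,y^l_{\eta(l)},z_\eta))\ge\epsilon$ for all $\eta\in\omega^k$, by (4), since $l(i)=l$ for $i\in I_l$.

**Step 6: put the $k$ limits at one $x$.** By (i), all $\tau^l$ have the same law on $(x,\bar z)$, namely $\nu\otimes(\Lambda|_{\bar z})$. Applying Lemma 5 $k-1$ times over $u=(x,\bar z)$, we get a law $\tau$ of $(x,\bar z,(y^l_j)_{1\le l\le k,\,j<\omega})$ extending $\tau^1,\dots,\tau^k$. The joint law of candidates with different $l$ is not controlled.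

**Step 7: choose the candidates one after another.** We look for $j_1,\dots,j_k$ such that $F$ has small integral at $(y^1_{j_1},\dots,y^k_{j_k})$. Integrate out the variables of $F$ from the last to the first: let $F^k=F$, and for $l=k,\dots,1$ let $F^{l-1}(y_1,\dots,y_{l-1})=(F^l)^\mu$, where $y_l$ is integrated out. Then $F^0$ is the constant $\mu^{(k)}(F)<\epsilon/4$. Suppose $j_1,\dots,j_{l-1}$ are chosen, $1\le l\le k$. By (ii), $(y^l_j)_{j<\omega}$ has law $\mu^{(\omega)}$ under $\tau$. Property $G$ for $\mu$, with the parameter tuple $(y^1_{j_1},\dots,y^{l-1}_{j_{l-1}})$ and the function $F^l$, gives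
$$\lim_j\tau\big(F^l(y^1_{j_1},\dots,y^{l-1}_{j_{l-1}},y^l_j)\big)=\tau\big(F^{l-1}(y^1_{j_1},\dots,y^{l-1}_{j_{l-1}})\big),$$
whatever the joint law of the candidates and the parameter tuple is. So we can choose $j_l$ with
$$\Big|\tau\big(F^l(y^1_{j_1},\dots,y^l_{j_l})\big)-\tau\big(F^{l-1}(y^1_{j_1},\dots,y^{l-1}_{j_{l-1}})\big)\Big|<\frac{\epsilon}{4k}.$$
Summing over $l=1,\dots,k$,
$$\tau\big(F(y^1_{j_1},\dots,y^k_{j_k})\big)<\frac\epsilon4+k\cdot\frac\epsilon{4k}=\frac\epsilon2.\tag{5}$$

**Step 8: compare on the chosen branch.** Let $\eta=(j_1,\dots,j_k)$. By (iii), $\tau(f(x,y^l_{j_l},z_\eta))\ge\epsilon$ for every $l$. Averaging over $l$, and using the definition of $F$ in (3) and then (5),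
$$\epsilon\le\tau\Big(\frac1k\sum_{l=1}^kf(x,y^l_{j_l},z_\eta)\Big)\le\tau\big(f^\mu(x,z_\eta)\big)+\tau\big(F(y^1_{j_1},\dots,y^k_{j_k})\big)<\tau\big(f^\mu(x,z_\eta)\big)+\frac\epsilon2 .$$
By (i), (1) and (2),
$$\tau\big(f^\mu(x,z_\eta)\big)=\Lambda\big((f^\mu)^\nu(z_\eta)\big)=\Lambda\big(f^\pi(z_\eta)\big)=0 .$$
Hence $\epsilon<\epsilon/2$, a contradiction. So $\pi$ has property $G$ and is fim over $M$. $\square$

The hypothesis on $\nu$ enters through property $G$ in (i), and that on $\mu$ through the choice of $k$ in Step 2 and through property $G$ in Step 7.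

## 8. Powers, types, converses, infinite products

*Proof of Corollary 2.* (a) $\mu^{(1)}$ is fim over $M$. If $\mu^{(n)}$ is fim over $M$, then so is $\mu^{(n+1)}=\mu\otimes\mu^{(n)}$, by Theorem 1.

(b) We first check that Morley products of types and of Dirac measures agree. Let $p_x,q_y$ be $M$-invariant global types with $\delta_p$ Borel-definable over $M$, and let $p\otimes q=\operatorname{tp}(a,b/\mathfrak C)$ with $b\models q$ and $a\models p|_{\mathfrak Cb}$. For $c$ in $\mathfrak C$ and $N\supseteq Mc$, the integrand $F_{\delta_p}^\varphi$ takes only the values $0$ and $1$, and integrating it against $\delta_q|_N$ evaluates it at $q|_N$. So $(\delta_p\otimes\delta_q)(\varphi(x,y;c))$ is $1$ if $\varphi(x,b';c)\in p$ for $b'\in\mathfrak C$ realizing $q|_N$, and $0$ otherwise. As $b'c\equiv_Mbc$ and $p$ is $M$-invariant, this is $1$ exactly when $\varphi(x,b;c)\in p|_{\mathfrak Cb}$, that is, when $\varphi(x,y;c)\in p\otimes q$. Thus $\delta_p\otimes\delta_q=\delta_{p\otimes q}$. Since $p^{(n+1)}=p\otimes p^{(n)}$, we get $(\delta_p)^{(n)}=\delta_{p^{(n)}}$, up to the order in which variables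 are listed.

Now let $p$ be generically stable over $M$. Then $\delta_p$ is fim over $M$, by the equivalence in the definition of generic stability. By (a), $\delta_{p^{(n)}}$ is fim over $M$, so $p^{(n)}$ is generically stable over $M$ by the same equivalence. $\square$

**Theorem 7.** Let $T$ be an arbitrary complete theory.

1. Let $\mu_y$ be $M$-invariant and Borel-definable over $M$, and $\nu_x$ any global measure. Then $\mu_y\otimes\nu_x$ is fim over $M$ if and only if both $\mu$ and $\nu$ are fim over $M$.
2. Let $(\rho_i)_{i\in I}$ be fim over $M$, $I$ a small linear order, in disjoint blocks of variables $v_i$. Then the global measure $\rho$ in $(v_i)_{i\in I}$ whose marginal on $(v_{i_1},\dots,v_{i_r})$, $i_1<\dots<i_r$, is $\rho_{i_r}\otimes\cdots\otimes\rho_{i_1}$, is fim over $M$. In particular, if $p,q$ are generically stable over $M$, then $p\otimes q$ and $p^{(\omega)}$ are generically stable over $M$.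
3. $\mu$ is fim over $M$ if and only if $\mu$ is $M$-invariant, definable over $M$, and has property $G$ of Proposition 6(3).

*Proof.*

**Part 3.** This is Lemma 3 together with Proposition 6.

**Marginals: a preparation for parts 1 and 2.** Let $\pi$ be a global measure definable over $M$, and $\pi|_w$ its marginal on a subtuple $w$ of its variables. Then $\pi|_w$ is definable over $M$, and $(\pi|_w)^{(n)}$ is the marginal of $\pi^{(n)}$ on $(w_1,\dots,w_n)$. Indeed, by (1) both measures integrate a function of $(w_1,\dots,w_n)$ and parameters by integrating out the $n$ blocks successively, and $f^\pi=f^{\pi|_w}$ when $f$ involves only $w$ from the block. In particular, formulas $\theta_n(w_1',\dots,w_n')$ witness fim for $\pi$, a finite $w'\subseteq w$ and $\varphi(w';u)$ if and only if they witness it for $\pi|_w$, $w'$ and $\varphi$. Hence every marginal of a fim measure is fim.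

**Part 1.** The "if" direction is Theorem 1. For "only if", let $\pi=\mu_y\otimes\nu_x$ be fim over $M$; it is definable over $M$ by Lemma 3. For a formula $\varphi(y;c)$ the integrand in the Morley product is the constant $\mu(\varphi(y;c))$, so $\pi|_y=\mu$. For $\varphi(x;c)$ the integrand at $\operatorname{tp}(b/N)$ is $1$ or $0$ according to whether $\models\varphi(b;c)$, so $\pi|_x=\nu$. Both are marginals of a fim measure, hence fim over $M$.

**Part 2.** We first check that $\rho$ exists. By (1), for definable $\alpha,\beta,\gamma$,
$$f^{(\alpha\otimes\beta)\otimes\gamma}=((f^\alpha)^\beta)^\gamma=f^{\alpha\otimes(\beta\otimes\gamma)},$$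
so $\rho_{i_r}\otimes\cdots\otimes\rho_{i_1}$ needs no brackets. It gives a formula $\varphi(v_{i_1},\dots,v_{i_r};c)$ the value $(\cdots((1_\varphi)^{\rho_{i_r}})\cdots)^{\rho_{i_1}}$ at $\operatorname{tp}(c/M)$. Integrating out a block that does not occur changes nothing, so the prescribed marginals are compatible and define a global measure $\rho$, which is definable over $M$.

Now let $w'$ be a finite subtuple of $(v_i)_{i\in I}$. It lies in some $w=(v_{i_1},\dots,v_{i_r})$ with $i_1<\dots<i_r$. The marginal $\rho|_w=\rho_{i_r}\otimes(\rho_{i_{r-1}}\otimes\cdots\otimes\rho_{i_1})$ is fim over $M$ by Theorem 1 and induction on $r$. By the preparation, witnesses for $\rho|_w$, $w'$ and a formula $\varphi(w';u)$ are witnesses for $\rho$, $w'$ and $\varphi$. So $\rho$ is fim over $M$.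

For types, take Dirac measures. By the proof of Corollary 2(b), $\delta_p\otimes\delta_q=\delta_{p\otimes q}$. With $I=\omega$ and all $\rho_i=\delta_p$, every finite marginal of $\rho$ is the Dirac measure of some $p^{(r)}$, so $\rho=\delta_{p^{(\omega)}}$, where $p^{(\omega)}$ is the union of the $p^{(n)}$. By the equivalence in the definition of generic stability, $p\otimes q$ and $p^{(\omega)}$ are generically stable over $M$. $\square$
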